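\title{Quasiconformal harmonic mappings of the ball need not be bi-Lipschitz}

\begin{abstract}
We ask whether every quasiconformal harmonic mapping of the unit ball $B^n$, $n\ge3$, onto a bounded domain with $C^2$ boundary is bi-Lipschitz. We show that, in each dimension, the answer is yes exactly when $\mathbb{R}^n$ carries no homogeneous harmonic polynomial map of degree at least two whose Jacobian vanishes only at the origin. There is no such map on $\mathbb{R}^3$, so the answer is yes for $n=3$. In infinitely many dimensions we construct such a map of degree five from anticommuting matrices, so there the answer is no, even for polynomial mappings onto domains with real-analytic boundary. In every dimension, $K$-quasiconformal harmonic mappings with $K<3^{n-1}$ are bi-Lipschitz.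
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $B^n$ be the open unit ball of $\mathbb{R}^n$. For a matrix $A$ let $|A|=\max\{|Ax|:|x|=1\}$ be its operator norm, and for a differentiable mapping $u$ let $\nabla u$ be its Jacobian matrix and $J_u=\det\nabla u$. A homeomorphism $u:B^n\to\Omega$ of class $W^{1,n}_{\mathrm{loc}}$ is \emph{$K$-quasiconformal}, $K\ge1$, if
\begin{equation}\label{eq:qc}
|\nabla u(x)|^n\le K\,J_u(x)\qquad\text{for a.e. }x\in B^n,
\end{equation}
and \emph{quasiconformal} (q.c.) if this holds for some $K$. The mapping $u=(u_1,\dots,u_n)$ is \emph{harmonic} if each $u_j$ is harmonic, and \emph{bi-Lipschitz} if there is $L\ge1$ with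
\[
L^{-1}|x-y|\le|u(x)-u(y)|\le L|x-y|\qquad\text{for all }x,y\in B^n .
\]
A domain has \emph{$C^2$ boundary} if, near each boundary point and after a rotation, it is the region above the graph of a $C^2$ function.

The matrix $\nabla u(x)$ maps the unit sphere onto an ellipsoid. Condition \eqref{eq:qc} bounds the eccentricity of this ellipsoid and says nothing about its size, while the bi-Lipschitz condition bounds the size from above and from below. The question is whether a differential equation for $u$, together with smoothness of the target, turns control of shape into control of size. Two results are known.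

\begin{theorem}[known]\label{thm:lip}
A q.c. mapping $u$ of $B^n$ onto a bounded domain with $C^2$ boundary that satisfies $|\Delta u(x)|\le a|\nabla u(x)|^2+b$ for all $x\in B^n$, with constants $a,b<\infty$, is Lipschitz continuous. In particular this holds for q.c. harmonic mappings.
\end{theorem}

The second result is planar: every q.c. harmonic mapping of the unit disk onto a bounded domain with $C^2$ boundary is bi-Lipschitz. Against this background Kalaj \cite{Kalaj} poses the following as an open problem.

\medskip
\noindent\textbf{Problem.} \emph{Let $n>2$. Is every q.c. harmonic mapping of $B^n$ onto a bounded domain with $C^2$ boundary bi-Lipschitz?}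
\medskip

By Theorem~\ref{thm:lip} only the lower bound is in question. Two examples show what can go wrong and what prevents it in the plane.

\begin{example}[radial stretch]\label{ex:radial}
For $k>1$ let $R_k(x)=|x|^{k-1}x$. It is a homeomorphism of $B^n$ onto itself whose derivative stretches the radial direction by $k|x|^{k-1}$ and the tangential directions by $|x|^{k-1}$. Hence $|\nabla R_k|^n/J_{R_k}=k^{n-1}$, and $R_k$ is $k^{n-1}$-quasiconformal. It is not bi-Lipschitz, because $|R_k(x)|=|x|^k$. The map $R_3$ is a polynomial with $\Delta R_3=2(n+2)x$, so it satisfies the differential inequality of Theorem~\ref{thm:lip}. A lower bound can therefore only come from harmonicity itself.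
\end{example}

\begin{example}[the plane]\label{ex:plane}
A homogeneous harmonic polynomial map of degree $k\ge2$ of $\mathbb{R}^2=\mathbb{C}$ has the form $P(z)=\alpha z^k+\beta\bar z^{\,k}$, and $J_P=k^2(|\alpha|^2-|\beta|^2)|z|^{2k-2}$. If $|\alpha|>|\beta|$, then $P$ is harmonic, satisfies \eqref{eq:qc} for some $K$, and collapses at the origin like $R_k$. It is not a counterexample to the planar theorem only because it is not injective: $P(\zeta z)=P(z)$ whenever $\zeta^k=1$.
\end{example}

The planar theorem suggests the answer yes. But the obstruction in Example~\ref{ex:plane} is that the punctured plane has nontrivial coverings, and it disappears for $n\ge3$, where $\mathbb{R}^n\setminus\{0\}$ is simply connected. What remains is an algebraic question about the following class.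

\begin{definition}\label{def:Hk}
A map $P:\mathbb{R}^n\to\mathbb{R}^n$ is an \emph{$\mathcal{H}_k$-map} if its components are homogeneous harmonic polynomials of degree $k\ge2$ and $J_P(x)\ne0$ for all $x\ne0$.
\end{definition}

\begin{theorem}[exact criterion]\label{thm:criterion}
Let $n\ge3$ and let $u:B^n\to\Omega$ be a $K$-quasiconformal harmonic mapping onto a bounded domain with $C^2$ boundary.
\begin{enumerate}
\item[(a)] $u$ is bi-Lipschitz if and only if $\nabla u\ne0$ everywhere in $B^n$.
\item[(b)] If $\nabla u(x_0)=0$, then the lowest-order homogeneous part $P$ of $u(x_0+y)-u(x_0)$ is an injective $\mathcal{H}_k$-map with $k\ge3$ odd and $k^{n-1}\le K$.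
\item[(c)] The restriction to $B^n$ of every $\mathcal{H}_k$-map is, up to a reflection, a harmonic q.c. mapping onto a bounded domain with real-analytic boundary, and it is not bi-Lipschitz.
\end{enumerate}
Hence all q.c. harmonic mappings of $B^n$ onto bounded domains with $C^2$ boundary are bi-Lipschitz if and only if $\mathbb{R}^n$ carries no $\mathcal{H}_k$-map with $k\ge2$. If $K<3^{n-1}$, then $u$ is always bi-Lipschitz.
\end{theorem}

\begin{theorem}[dimension three]\label{thm:three}
There is no $\mathcal{H}_k$-map on $\mathbb{R}^3$ for any $k\ge2$. Hence every q.c. harmonic mapping of $B^3$ onto a bounded domain with $C^2$ boundary is bi-Lipschitz.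
\end{theorem}

\begin{theorem}[counterexamples]\label{thm:counter}
There is $q_*$ such that for every integer $q\ge q_*$ and every positive integer $p$ divisible by $2^{q(q-1)/2}$ there is an $\mathcal{H}_5$-map $P$ on $\mathbb{R}^n$, $n=pq$. After composing with a reflection if necessary, $u=P|_{B^n}$ is a harmonic q.c. homeomorphism of $B^n$ onto a bounded domain with real-analytic boundary, and $u$ is not bi-Lipschitz, because $|u(x)-u(0)|\le C|x|^5$.
\end{theorem}

So the answer to the Problem is no in infinitely many dimensions and yes in dimension three. We do not decide the existence of $\mathcal{H}_k$-maps in the dimensions $n\ge4$ not covered by Theorem~\ref{thm:counter}; there we have only Theorem~\ref{thm:criterion}.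

Section~\ref{sec:facts} collects standard facts. Theorem~\ref{thm:criterion} is proved in Sections~\ref{sec:homog}--\ref{sec:boundary}, Theorem~\ref{thm:three} in Section~\ref{sec:three}, and Theorem~\ref{thm:counter} in Section~\ref{sec:counter}. The last two sections are independent of each other, and their algebraic statements use only Section~\ref{sec:homog}.

\section{Singular values and harmonic functions}\label{sec:facts}

Let $\sigma(A)=\min\{|Ax|:|x|=1\}$ be the smallest singular value of an $n\times n$ matrix $A$; the largest is $|A|$, and $A^T$ has the same singular values. Since $|\det A|$ is the product of the singular values, $|\det A|\le\sigma(A)|A|^{n-1}$. If $|A|^n\le K\det A$, it follows that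
\begin{equation}\label{eq:sigma}
\sigma(A)\ge\frac{|A|}{K},\qquad \det A\le K^{n-1}\sigma(A)^n .
\end{equation}
Both are trivial for $A=0$. For $A\ne0$ we have $\det A>0$; the first inequality follows from $|A|^n\le K\sigma(A)|A|^{n-1}$, and the second from $\sigma(A)^n\ge(\det A)^n/|A|^{n(n-1)}\ge(\det A)^n/(K\det A)^{n-1}$. The first inequality is the way quasiconformality enters most often: a q.c. derivative is either zero or invertible, with a quantitative bound.

We use the following textbook facts about harmonic functions.
\begin{enumerate}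
\item[(H1)] Harmonic functions are real-analytic, and the homogeneous parts of the Taylor series of a harmonic function are harmonic polynomials.
\item[(H2)] A locally bounded sequence of harmonic functions has a subsequence that converges, locally uniformly and with all derivatives, to a harmonic function.
\item[(H3)] A nonzero homogeneous harmonic polynomial of positive degree takes both signs, since its mean over the unit sphere is its value $0$ at the origin.
\item[(H4)] A harmonic function on a half-space that extends continuously by $0$ to the boundary hyperplane extends, by odd reflection, to a harmonic function on $\mathbb{R}^n$.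
\item[(H5)] A harmonic function $V$ on $\mathbb{R}^n$ with $|V(y)|\le C(1+|y|)$ is affine.
\item[(H6)] The homogeneous harmonic polynomials of degree $k$ on $\mathbb{R}^3$ form a space of dimension $2k+1$.
\end{enumerate}
We also use Euler's identity $\nabla F(x)\,x=kF(x)$ for a $C^1$ function or map $F$ that is positively homogeneous of degree $k$.

\section{Homogeneous maps with nonvanishing Jacobian}\label{sec:homog}

\begin{lemma}\label{lem:homeo}
Let $n\ge3$ and let $P$ be an $\mathcal{H}_k$-map. Then $P$ is a homeomorphism of $\mathbb{R}^n$ and a real-analytic diffeomorphism of $\mathbb{R}^n\setminus\{0\}$ onto itself.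
\end{lemma}

\begin{proof}
If $x\ne0$, then $kP(x)=\nabla P(x)\,x\ne0$ because $\nabla P(x)$ is invertible. By compactness of the sphere and homogeneity there are $0<c\le C$ with
\begin{equation}\label{eq:twosided}
c|x|^k\le|P(x)|\le C|x|^k .
\end{equation}
So $P$ maps $X=\mathbb{R}^n\setminus\{0\}$ into itself, and the preimage of a compact subset of $X$ is closed and lies in a spherical shell $r\le|x|\le R$ with $r>0$; that is, $P:X\to X$ is proper. It is a local diffeomorphism by the inverse function theorem. A proper local homeomorphism between connected manifolds is a covering map, and a covering of a simply connected manifold by a connected one is a homeomorphism. Since $X$ is connected and simply connected for $n\ge3$, $P:X\to X$ is bijective, and its inverse is real-analytic by the analytic inverse function theorem. Finally \eqref{eq:twosided} shows that $P^{-1}$ is continuous at $0$.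
\end{proof}

Harmonicity is not used in this proof. The hypothesis $n\ge3$ is, and the map $z^k$ shows that it cannot be dropped.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(c)]
The Jacobian $J_P$ does not vanish on the connected set $\mathbb{R}^n\setminus\{0\}$, so it has constant sign there. Replacing $P_1$ by $-P_1$ if necessary, we may assume $J_P>0$. The function $|\nabla P|^n/J_P$ is continuous and homogeneous of degree $0$ on $\mathbb{R}^n\setminus\{0\}$, hence bounded by some $K$. By Lemma~\ref{lem:homeo}, $P|_{B^n}$ is a $K$-quasiconformal harmonic homeomorphism onto the bounded domain $\Omega=P(B^n)$, and $\partial\Omega=P(S^{n-1})$. As $P$ is a real-analytic diffeomorphism near $S^{n-1}$, the boundary is a real-analytic hypersurface with $\Omega$ on one side. The upper bound in \eqref{eq:twosided} with $k\ge2$ excludes an inequality $|P(x)-P(0)|\ge L^{-1}|x|$ near $0$.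
\end{proof}

\section{Interior critical points}\label{sec:interior}

In this section and the next, $u:B^n\to\Omega$ is as in Theorem~\ref{thm:criterion}. Since $u$ is smooth, \eqref{eq:qc} holds at every point, and so does \eqref{eq:sigma} for $A=\nabla u(x)$.

To prove part (b) we rescale $u$ at a critical point; the limit is the leading Taylor polynomial $P$. The inequality \eqref{eq:qc} passes to the limit at once, but injectivity does not: limits of injective maps need not be injective, and a priori $P$ and $\nabla P$ could vanish along a ray. This is excluded by a compactness property of q.c. mappings. In V\"ais\"al\"a's convention a homeomorphism of class $W^{1,n}_{\mathrm{loc}}$ is $K'$-quasiconformal if $|\nabla f|^n\le K'|J_f|$ and $|J_f|\le K'\sigma(\nabla f)^n$ a.e.; by \eqref{eq:sigma}, a $K$-quasiconformal mapping in our sense is $K^{n-1}$-quasiconformal in that sense. The property is the following \cite[Theorem 21.1]{Vaisala}: \emph{the pointwise limit of a sequence of $K'$-quasiconformal mappings of a domain is a homeomorphism onto a domain, or is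 constant, or takes exactly two values.}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(b)]
Since $u$ is real-analytic and not constant, $u(x_0+y)-u(x_0)$ has a lowest-order homogeneous part $P\not\equiv0$. Its degree $k$ is at least $2$ because $\nabla u(x_0)=0$, and its components are harmonic by (H1). For $t>0$ put
\[
u_t(y)=t^{-k}\bigl(u(x_0+ty)-u(x_0)\bigr),\qquad |y|<(1-|x_0|)/t .
\]
By Taylor's formula $u_t\to P$ and $\nabla u_t\to\nabla P$ locally uniformly as $t\to0$. Both sides of \eqref{eq:qc} are homogeneous of degree $n$ in the matrix, so each $u_t$ is $K$-quasiconformal and in the limit $|\nabla P|^n\le KJ_P$ on $\mathbb{R}^n$.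

\emph{Injectivity and the Jacobian.} Fix a ball $D$ centered at $0$ and apply the theorem quoted above to $u_{1/i}|_D$ for large $i$. The limit $P|_D$ is continuous and not constant, so it takes infinitely many values, and only the first alternative remains. Thus $P$ is injective on every such ball, hence on $\mathbb{R}^n$. If $\nabla P(x)=0$ for some $x\ne0$, Euler's identity gives $P(x)=0=P(0)$, which contradicts injectivity. Therefore $J_P\ge|\nabla P|^n/K>0$ away from $0$, and $P$ is an $\mathcal{H}_k$-map. Since $P(-x)=(-1)^kP(x)$, injectivity forces $k$ to be odd, so $k\ge3$.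

\emph{The bound $k^{n-1}\le K$.} Homogeneity fixes the radial stretching of $P$, and we compare it with the average tangential stretching. Let $\varphi=P/|P|:S^{n-1}\to S^{n-1}$. It is onto by Lemma~\ref{lem:homeo}. It is injective: if $\varphi(x)=\varphi(y)$, then $P(x)=\lambda P(y)=P(\lambda^{1/k}y)$ with $\lambda>0$, so $x=\lambda^{1/k}y$ and $x=y$ on the sphere. Let $x\in S^{n-1}$ and let $x,\tau_2,\dots,\tau_n$ be a positively oriented orthonormal basis. Then
\[
\nabla P(x)\,x=k|P|\varphi,\qquad \nabla P(x)\,\tau_i=|P|\,\partial_{\tau_i}\varphi+(\partial_{\tau_i}|P|)\,\varphi .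
\]
Subtracting multiples of the first column from the others, we get $J_P=k|P|^nJ_\varphi$ with $J_\varphi=\det(\varphi,\partial_{\tau_2}\varphi,\dots,\partial_{\tau_n}\varphi)$. The vectors $\partial_{\tau_i}\varphi$ are orthogonal to the unit vector $\varphi$, so $J_\varphi>0$ is the Jacobian of $\varphi$ with respect to surface measure, and $\int_{S^{n-1}}J_\varphi=|S^{n-1}|$ by change of variables. On the other hand $|\nabla P(x)|\ge|\nabla P(x)\,x|=k|P|$, so
\[
k^n|P|^n\le|\nabla P|^n\le KJ_P=Kk|P|^nJ_\varphi .
\]
Thus $J_\varphi\ge k^{n-1}/K$ everywhere on the sphere, and its mean value is $1$.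
\end{proof}

The last step uses homogeneity and injectivity only, and for the radial stretch $R_k$, where $\varphi$ is the identity, it is an equality.

\section{The boundary}\label{sec:boundary}

Part (a) says that nothing degenerates at the boundary. By Theorem~\ref{thm:lip}, $u$ is $L$-Lipschitz for some $L$, so $|\nabla u|\le L$ and $u$ extends continuously to $\overline{B^n}$. The extension maps $\partial B^n$ into $\partial\Omega$: as $|x|\to1$, the point $u(x)$ leaves every compact set $E\subset\Omega$, since $u^{-1}(E)$ is compact in $B^n$.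

We want a lower bound for $|\nabla u|$ near $\partial B^n$. The natural scalar quantity is the distance from $u(x)$ to $\partial\Omega$. Let $d(y)=\operatorname{dist}(y,\partial\Omega)$ for $y\in\overline\Omega$, and $\rho=d\circ u$. Because $\partial\Omega$ is $C^2$, there is $\varepsilon_0>0$ such that on $\{y\in\overline\Omega:d(y)\le\varepsilon_0\}$ the function $d$ is $C^2$ up to the boundary, with bounded second derivatives and $|\nabla d|=1$ \cite[Lemma 14.16]{GT}. By uniform continuity of $u$ there is $r_0\in[\frac12,1)$ such that $\rho<\varepsilon_0$ for $r_0\le|x|\le1$.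

\begin{lemma}\label{lem:hopf}
There is $c>0$ with $c(1-|x|)\le\rho(x)\le L(1-|x|)$ for $r_0\le|x|<1$.
\end{lemma}

\begin{proof}
The upper bound holds because $\rho(x)\le|u(x)-u(x/|x|)|$. For the lower bound we derive a linear differential inequality for $\rho$ and compare with a barrier. As $\Delta u_i=0$, the chain rule gives $\Delta\rho=\sum_{i,j}d_{ij}(u)\,\nabla u_i\cdot\nabla u_j$, so $|\Delta\rho|\le C_0|\nabla u|^2\le C_0L|\nabla u|$ with $C_0=n^2\sup|d_{ij}|$. The right side involves the full matrix $\nabla u$, and quasiconformality controls it by $\nabla\rho$: since $\nabla\rho=(\nabla u)^T\nabla d(u)$ and $|\nabla d|=1$, \eqref{eq:sigma} gives $|\nabla\rho|\ge|\nabla u|/K$. Hence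
\[
\Delta\rho\le\Lambda|\nabla\rho|\quad\text{for }r_0\le|x|<1,\qquad \Lambda=C_0LK .
\]
Let $w(x)=e^{-\alpha|x|^2}-e^{-\alpha}$ with $\alpha>2n+2\Lambda$. For $\frac12\le|x|\le1$,
\[
\Delta w-\Lambda|\nabla w|=\bigl(4\alpha^2|x|^2-2n\alpha-2\Lambda\alpha|x|\bigr)e^{-\alpha|x|^2}\ge\alpha(\alpha-2n-2\Lambda)e^{-\alpha|x|^2}>0 .
\]
Since $\rho>0$ on the sphere $|x|=r_0$, there is $\varepsilon>0$ with $\rho\ge\varepsilon w$ there, and $\rho=\varepsilon w=0$ on $|x|=1$. If $\rho-\varepsilon w$ were negative somewhere in the closed shell, it would have a minimum at a point with $r_0<|x|<1$. At that point $\nabla\rho=\varepsilon\nabla w$ and $\Delta\rho\ge\varepsilon\Delta w>\Lambda\varepsilon|\nabla w|=\Lambda|\nabla\rho|$, a contradiction. So $\rho\ge\varepsilon w$, and $w(x)=\int_{|x|}^12\alpha re^{-\alpha r^2}\,dr\ge\alpha e^{-\alpha}(1-|x|)$.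
\end{proof}

Lemma~\ref{lem:hopf} bounds the average of $|\nabla u|$ along radii from below, but we need a pointwise bound, and we do not know that $\nabla u$ is continuous up to the boundary. We therefore rescale at the distance to the boundary. In the limit both boundaries flatten, $\rho$ becomes harmonic, and the two-sided bound determines it.

\begin{lemma}\label{lem:blowup}
There is no sequence $x_i\in B^n$ with $|x_i|\to1$ and $\nabla u(x_i)\to0$.
\end{lemma}

\begin{proof}
Suppose there is one. Write $x_i=(1-r_i)\nu_i$ with $|\nu_i|=1$, $r_i\to0$, and pass to a subsequence with $\nu_i\to\nu$. Since $x_i+r_iy=\nu_i+r_i(y-\nu_i)$, we have $|x_i+r_iy|=1+r_i\,\nu_i\cdot(y-\nu_i)+O(r_i^2)$, that is,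
\begin{equation}\label{eq:flat}
\frac{1-|x_i+r_iy|}{r_i}\longrightarrow1-y\cdot\nu\qquad\text{locally uniformly in }y\in\mathbb{R}^n .
\end{equation}
Let $\mathbb{H}=\{y:y\cdot\nu<1\}$. By \eqref{eq:flat}, for every compact $E\subset\mathbb{H}$ and all large $i$ the points $x_i+r_iy$, $y\in E$, lie in the shell $r_0<|x|<1$, so that
\[
u_i(y)=\frac{u(x_i+r_iy)-u(x_i)}{r_i},\qquad \rho_i(y)=\frac{\rho(x_i+r_iy)}{r_i}
\]
are defined on $E$. The maps $u_i$ are harmonic and $L$-Lipschitz with $u_i(0)=0$, and $\rho_i(0)\in[c,L]$ by Lemma~\ref{lem:hopf}. By (H2), along a subsequence $u_i\to U$ with derivatives, locally uniformly in $\mathbb{H}$, where $U$ is harmonic, and $\rho_i(0)$ converges. The points $u(x_i+r_iy)$ tend to $u(\nu)\in\partial\Omega$ locally uniformly in $y$, and $\nabla d$ is continuous up to the boundary. With $e=\nabla d(u(\nu))$ we obtain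
\[
\nabla\rho_i(y)=\nabla u_i(y)^T\,\nabla d\bigl(u(x_i+r_iy)\bigr)\longrightarrow\nabla U(y)^Te=\nabla(e\cdot U)(y)
\]
locally uniformly. Integrating along segments from $0$ in the convex set $\mathbb{H}$, we see that $\rho_i$ converges to the harmonic function $V=e\cdot U+\lim\rho_i(0)$. Lemma~\ref{lem:hopf} and \eqref{eq:flat} give
\[
c(1-y\cdot\nu)\le V(y)\le L(1-y\cdot\nu)\qquad\text{in }\mathbb{H}.
\]
So $V$ extends continuously by $0$ to $\partial\mathbb{H}$. By (H4) its odd reflection is harmonic in $\mathbb{R}^n$, it is bounded by $L(1+|y|)$, and by (H5) it is affine. An affine function vanishing on $\partial\mathbb{H}$ is $\beta(1-y\cdot\nu)$, and $\beta\ge c$. Thus $|\nabla V(0)|\ge c$. But $\nabla U(0)=\lim\nabla u_i(0)=\lim\nabla u(x_i)=0$ gives $\nabla V(0)=0$, a contradiction.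
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(a)]
If $u$ is bi-Lipschitz, then $|\nabla u(x)\xi|\ge L^{-1}|\xi|$ for all $\xi$, so $\nabla u\ne0$. Conversely, let $\nabla u\ne0$ in $B^n$. A sequence with $\nabla u(x_i)\to0$ can accumulate neither at an interior point, by continuity, nor at a boundary point, by Lemma~\ref{lem:blowup}. Hence $|\nabla u|\ge c'>0$ in $B^n$. By \eqref{eq:sigma}, $\nabla u$ is invertible, $u^{-1}$ is $C^1$, and $|\nabla(u^{-1})|\le K/c'$ in $\Omega$.

Since $\Omega$ need not be convex, we must join nearby points of $\Omega$ by short curves inside $\Omega$. Every point of $\overline\Omega$ has an open neighborhood $W$ such that any $y,z\in W\cap\Omega$ are joined in $\Omega$ by a $C^1$ curve of length at most $C_W|y-z|$. For a point of $\Omega$ take a ball in $\Omega$. For a boundary point choose coordinates $y=(y',y_n)$, a $C^2$ function $\chi$ with $|\nabla\chi|\le m$, and $r>0$ such that $W=\{|y'|<r,\ |y_n-\chi(y')|<r\}$ meets $\Omega$ in the part where $y_n>\chi(y')$. Join $y$ to $z$ by interpolating linearly both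 the coordinate $y'$ and the height $y_n-\chi(y')$. The curve stays in $W\cap\Omega$, and its length is at most $(1+m)|y'-z'|$ plus the difference of the heights, which is at most $(1+m)|y-z|$.

Cover $\overline\Omega$ by finitely many such $W$, let $C_\Omega$ be the largest constant and $\ell>0$ a Lebesgue number of the cover. If $|y-z|<\ell$, integration along the curve gives $|u^{-1}(y)-u^{-1}(z)|\le C_\Omega(K/c')|y-z|$. If $|y-z|\ge\ell$, then $|u^{-1}(y)-u^{-1}(z)|\le2\le(2/\ell)|y-z|$. So $u^{-1}$ is Lipschitz, and $u$ is bi-Lipschitz.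
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:criterion}]
If $K<3^{n-1}$, or if $\mathbb{R}^n$ carries no $\mathcal{H}_k$-map, then (b) shows that $\nabla u$ has no zero, and $u$ is bi-Lipschitz by (a). If $\mathbb{R}^n$ carries an $\mathcal{H}_k$-map, then (c) gives a mapping that is not bi-Lipschitz.
\end{proof}

\section{Dimension three}\label{sec:three}

An $\mathcal{H}_k$-map $P$ on $\mathbb{R}^3$ provides global coordinates $y=P(x)$ on $\mathbb{R}^3\setminus\{0\}$ that are harmonic functions. In such coordinates Laplace's equation becomes an elliptic equation without first-order terms, and homogeneity of degree $k$ becomes homogeneity of degree $1$. The next lemma says that in three variables such an equation has only the obvious solutions.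

\begin{lemma}\label{lem:linear}
Let $A$ be a continuous function on $\mathbb{R}^3\setminus\{0\}$ with values in the positive definite symmetric matrices. Let $h$ be real-analytic and positively homogeneous of degree $1$ on $\mathbb{R}^3\setminus\{0\}$, with $\sum_{i,j}A_{ij}h_{ij}=0$. Then $h$ is linear.
\end{lemma}

The equation is needed: $h(y)=|y|$ has the other properties, and its Hessian is positive semidefinite and nonzero, so that $\sum A_{ij}h_{ij}>0$. The idea of the proof is to look at $\nabla h$, which is homogeneous of degree $0$ and so has compact image $\nabla h(S^2)$. At an extreme point this image lies on one side of a plane, whereas the equation forces $h$ to be saddle-shaped in the two directions transverse to the ray, and then $\nabla h$ moves to both sides.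

\begin{proof}
Fix a unit vector $e$. The function $e\cdot\nabla h$ is homogeneous of degree $0$, so it attains its maximum over $\mathbb{R}^3\setminus\{0\}$ at some $y_0\in S^2$. The hypotheses are invariant under rotations, so we may assume $y_0=(0,0,1)$.

\emph{Reduction to two variables.} Let $b=(b',b_3)=\nabla h(y_0)$ and $\psi(z)=h(z,1)-b\cdot(z,1)$ for $z\in\mathbb{R}^2$. Then $\nabla\psi=(h_1,h_2)(z,1)-b'$, so $\nabla\psi(0)=0$, and $\psi(0)=h(y_0)-\nabla h(y_0)\cdot y_0=0$ by Euler's identity. The same identity at $(z,1)$ gives $h_3=h-z\cdot(h_1,h_2)=\psi-z\cdot\nabla\psi+b_3$. Therefore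
\[
\nabla h(z,1)-b=\bigl(\nabla\psi,\ \psi-z\cdot\nabla\psi\bigr),
\]
and with $e=(e',e_3)$ the choice of $y_0$ means
\begin{equation}\label{eq:onesided}
e'\cdot\nabla\psi(z)+e_3\bigl(\psi(z)-z\cdot\nabla\psi(z)\bigr)\le0\qquad\text{for all }z\in\mathbb{R}^2.
\end{equation}
Euler's identity for $\nabla h$ reads $D^2h(y)\,y=0$. At $y=(z,1)$ it gives $h_{a3}=-\sum_bz_bh_{ab}$ and $h_{33}=\sum_{a,b}z_az_bh_{ab}$ for $a,b\in\{1,2\}$, and $h_{ab}(z,1)=\psi_{ab}(z)$. In matrix form $D^2h=T^T(D^2\psi)T$ with the $2\times3$ matrix $T=(I_2\,|\,{-z})$. Hence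
\[
0=\operatorname{tr}(A\,D^2h)=\operatorname{tr}(\tilde A\,D^2\psi),\qquad \tilde A(z)=TA(z,1)T^T,
\]
and $\tilde A$ is continuous and positive definite, because $T^T$ is injective.

\emph{The leading term.} Suppose $\psi\not\equiv0$, and let $\psi_m$ be the lowest-order homogeneous part of its Taylor series at $0$; then $m\ge2$. Evaluate the equation at $tz$, divide by $t^{m-2}$ and let $t\to0^+$: this gives $\mathcal{L}\psi_m=0$ with $\mathcal{L}=\sum_{a,b}\tilde A_{ab}(0)\partial_a\partial_b$. If $SS^T=\tilde A(0)$ and $\mathcal{L}\omega=0$, then $z\mapsto\omega(Sz)$ is harmonic. So by (H3) every nonzero homogeneous polynomial of positive degree annihilated by $\mathcal{L}$ takes both signs.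

Let $e'\ne0$. Evaluating \eqref{eq:onesided} at $tz$, dividing by $t^{m-1}$ and letting $t\to0^+$, we get $e'\cdot\nabla\psi_m\le0$. This polynomial has degree $m-1\ge1$ and is annihilated by $\mathcal{L}$, which has constant coefficients, so it must vanish identically. Then $\psi_m$ is constant along lines parallel to $e'$, so $\psi_m(z)=\lambda(\ell\cdot z)^m$ with a unit vector $\ell\perp e'$, and
\[
0=\mathcal{L}\psi_m=\lambda m(m-1)\,\bigl(\tilde A(0)\ell\cdot\ell\bigr)(\ell\cdot z)^{m-2}
\]
forces $\lambda=0$, a contradiction. Let $e'=0$, so $e_3=\pm1$. Dividing by $t^m$ instead, we get $e_3(1-m)\psi_m\le0$, although $\psi_m$ takes both signs.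

Hence $\psi\equiv0$, so $h(y)=b\cdot y$ on the half-space $y_3>0$ by homogeneity, and on the connected set $\mathbb{R}^3\setminus\{0\}$ by analyticity.
\end{proof}

The dimension enters at one point: in two variables, a solution of $\mathcal{L}\psi_m=0$ that is constant in one direction depends on a single variable and must vanish. For $z\in\mathbb{R}^{n-1}$ with $n\ge4$, the harmonic polynomial $z_1^2-z_2^2$ is constant in the direction $z_3$, and the argument breaks down.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $P$ be an $\mathcal{H}_k$-map on $\mathbb{R}^3$, let $f$ be any homogeneous harmonic polynomial of degree $k$, and put $h=f\circ P^{-1}$ on $\mathbb{R}^3\setminus\{0\}$. By Lemma~\ref{lem:homeo}, $h$ is real-analytic. It is positively homogeneous of degree $1$, since $P^{-1}(\lambda y)=\lambda^{1/k}P^{-1}(y)$ for $\lambda>0$. From $f=h\circ P$,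
\[
0=\Delta f=\sum_ih_i(P)\,\Delta P_i+\sum_{i,j}h_{ij}(P)\,\nabla P_i\cdot\nabla P_j=\sum_{i,j}A_{ij}(P)\,h_{ij}(P),
\]
where $A=(\nabla P\,\nabla P^T)\circ P^{-1}$ is continuous and positive definite, because $\nabla P$ is invertible. By Lemma~\ref{lem:linear}, $h(y)=b\cdot y$, so $f$ is a linear combination of $P_1,P_2,P_3$. Then (H6) gives $2k+1\le3$, which contradicts $k\ge2$. The second statement follows from Theorem~\ref{thm:criterion}.
\end{proof}

\section{Maps of degree five in high dimensions}\label{sec:counter}

\subsection{Block maps, and why degree three fails}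

We look for a harmonic substitute for the radial stretch. Split $\mathbb{R}^n=(\mathbb{R}^p)^q$ with $p\ge2$, write $x=(x_1,\dots,x_q)$ with $x_l\in\mathbb{R}^p$, and let $a_l=|x_l|^2$. The vector $a=(a_1,\dots,a_q)$ ranges over $\mathcal{C}=[0,\infty)^q\setminus\{0\}$ as $x$ ranges over $\mathbb{R}^n\setminus\{0\}$. We consider maps of the form
\begin{equation}\label{eq:ansatz}
P=(P_1,\dots,P_q),\qquad P_j(x)=\Gamma_j(a)\,x_j,
\end{equation}
where $\Gamma_j$ is a $p\times p$ matrix of homogeneous polynomials in $a$. For $J_P\ne0$ it is necessary that $\Gamma_j(a)$ be invertible for all $a\in\mathcal{C}$. Indeed, if $\Gamma_j(a)\xi_j=0$ with $\xi_j\ne0$, choose $x$ with the given block norms and $x_j\perp\xi_j$; moving $x_j$ in the direction $\xi_j$ does not change $a$ to first order, so this direction lies in the kernel of $\nabla P(x)$.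

If $Y$ is a homogeneous harmonic polynomial of degree $i$ on $\mathbb{R}^p$, the product rule and Euler's identity give $\Delta(|x|^{2s}Y)=2s(2s+2i+p-2)|x|^{2s-2}Y$. For a linear function $Y$ of $x_j$ this yields
\begin{equation}\label{eq:lap}
\Delta a_l=2p,\quad \Delta a_l^2=4(p+2)a_l,\quad \Delta(a_jY)=2(p+2)Y,\quad \Delta(a_j^2Y)=4(p+4)a_jY .
\end{equation}
In degree three, $\Gamma_j=\sum_la_lA_l$ with constant matrices $A_l$, and by \eqref{eq:lap}
\[
\Delta P_j=2\Bigl((p+2)A_j+p\sum_{l\ne j}A_l\Bigr)x_j=2\,\Gamma_j(a^*)\,x_j,
\]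
where $a^*_j=p+2$ and $a^*_l=p$ for $l\ne j$. So $P_j$ is harmonic only if $\Gamma_j(a^*)=0$, and no map \eqref{eq:ansatz} of degree three is an $\mathcal{H}_3$-map. By Lemma~\ref{lem:homeo} the degree must be odd, so the next candidate is five, where $\Gamma_j$ is quadratic in $a$.

\subsection{The map}

Put
\[
\delta=\frac2{p+2},\qquad \tau=\frac p{p+4},
\]
so that $1-\delta=\frac p{p+2}$, $0<1-\tau=\frac4{p+4}\le2\delta$, and $1-\delta-\tau=\frac{2p}{(p+2)(p+4)}=\delta\tau$. For $l\ne m$ and $j\neq m$ define
\[
g_{lm}=2a_la_m-(1-\delta)(a_l^2+a_m^2),\qquad \tilde g_{jm}=2a_ja_m-\tau a_j^2-a_m^2 .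
\]
The coefficients are dictated by \eqref{eq:lap}. If $Y$ is a linear function of $x_j$, then
\begin{align*}
\Delta g_{lm}&=4p(a_l+a_m)-\tfrac p{p+2}\,4(p+2)(a_l+a_m)=0,\\
\Delta(\tilde g_{jm}Y)&=\bigl[4(p+2)a_m+4pa_j-4(p+4)\tau a_j-4(p+2)a_m\bigr]Y=0,
\end{align*}
and for $l,m\ne j$ the product $g_{lm}Y$ of harmonic functions of disjoint sets of variables is harmonic. So in block $j$ the factor $g_{lm}$ is admissible for pairs not containing $j$, and $\tilde g_{jm}$ is its correction for pairs containing $j$.

Each factor has zeros in $\mathcal{C}$: it is positive when the two variables equal $1$ and negative when they are $1$ and $0$. A scalar combination of factors is no better, so we want a matrix combination that is singular only where \emph{all} factors vanish. With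
\[
\sigma_x=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}
\]
we have $\sigma_x^2=\sigma_z^2=I$ and $\sigma_x\sigma_z=-\sigma_z\sigma_x$, so $(f_1\sigma_x+f_2\sigma_z)^2=(f_1^2+f_2^2)I$ for real $f_1,f_2$. This handles two factors. For $N$ factors take, on $(\mathbb{R}^2)^{\otimes N}$,
\[
\gamma_i=\sigma_z\otimes\cdots\otimes\sigma_z\otimes\sigma_x\otimes I\otimes\cdots\otimes I\qquad(\sigma_x\text{ in position }i),\quad 1\le i\le N .
\]
These matrices are symmetric with $\gamma_i^2=I$. For $i<i'$ the factors of $\gamma_i$ and $\gamma_{i'}$ commute in every position except $i$, where they are $\sigma_x$ and $\sigma_z$; hence $\gamma_i\gamma_{i'}=-\gamma_{i'}\gamma_i$. Direct sums of copies give such matrices of size $p\times p$ whenever $2^N$ divides $p$. This is the only use of the divisibility hypothesis, apart from making $p$ large.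

From now on $q\ge3$, $N=q(q-1)/2$ and $2^N$ divides $p$. Index the matrices by unordered pairs, $\gamma_{lm}=\gamma_{ml}$, and define $P$ by \eqref{eq:ansatz} with
\[
\Gamma_j=\sum_{m\ne j}\tilde g_{jm}\gamma_{jm}+\sum_{\substack{l<m\\ l,m\ne j}}g_{lm}\gamma_{lm}.
\]
The components of $\gamma_{lm}x_j$ are linear functions of $x_j$, so $P$ is harmonic and homogeneous of degree $5$. Since $\Gamma_j$ is symmetric and the cross terms in $\Gamma_j^2$ cancel,
\begin{equation}\label{eq:D}
\Gamma_j^2=D_jI,\qquad |P_j|^2=a_jD_j,\qquad D_j=\sum_{m\ne j}\tilde g_{jm}^2+\sum_{\substack{l<m\\ l,m\ne j}}g_{lm}^2 .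
\end{equation}
Each $D_j$ is a modification, in $q-1$ of its $N$ terms, of the symmetric function $G=\sum_{l<m}g_{lm}^2$. Both $D_j$ and $G$ are homogeneous of degree $4$ in $a$.

\subsection{A criterion for the Jacobian}

The determinant $J_P$ is out of reach, but \eqref{eq:D} reduces its nonvanishing to a system of $q$ equations. The radial stretch $R_5$ shows the mechanism. There $q=1$, $\Gamma=a^2I$ and $|R_5|^2=a\cdot a^4$. If $\nabla R_5(x)\xi=0$, the derivative of $\log|R_5|^2$ along $\xi$ vanishes, so $5\dot a/a=0$ with $\dot a=2x\cdot\xi$; then $\Gamma$ is stationary along $\xi$ and $0=\Gamma\xi$, so $\xi=0$. The same argument works if all $D_j$ equal one positive function $G$, and it is stable if the ratios $D_j/G$ vary slowly in logarithmic coordinates. To measure this, put, for a $C^1$ function $F$ of $a$,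
\[
|F|_*=\sum_{l=1}^qa_l\,|\partial_lF|,\qquad\partial_l=\partial/\partial a_l .
\]
This is a function of $a$. It is subadditive in $F$, and $|F_1F_2|_*\le|F_1|_*|F_2|+|F_1||F_2|_*$.

\begin{lemma}\label{lem:jac}
Suppose that $G>0$, $D_j>0$ and $|\log(D_j/G)|_*<1$ on $\mathcal{C}$ for all $j$. Then $J_P(x)\ne0$ for all $x\ne0$.
\end{lemma}

\begin{proof}
Let $x\ne0$ and $\nabla P(x)\xi=0$. Denote derivatives at $x$ along $\xi$ by a dot, so $\dot a_l=2x_l\cdot\xi_l$. Let $I=\{l:x_l\ne0\}$ and $v_l=\dot a_l/a_l$ for $l\in I$; for $l\notin I$ we have $\dot a_l=0$. For $j\in I$ the derivative of $|P_j|^2=a_jD_j>0$ is $2P_j\cdot\dot P_j=0$, so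
\[
0=v_j+\sum_{l\in I}a_l\,\partial_l\log D_j\;v_l=v_j+\sum_{l\in I}E_{jl}v_l+\lambda,
\]
where $E_{jl}=a_l\,\partial_l\log(D_j/G)$ and $\lambda=\sum_{l\in I}a_l\,\partial_l\log G\;v_l$. This reads $(\mathrm{Id}+E)v=-\lambda\mathbf 1$ on $\mathbb{R}^I$, with $\mathbf 1=(1,\dots,1)$. The rows of $E$ have absolute sums less than $1$, so $E$ is a strict contraction in the maximum norm and $\mathrm{Id}+E$ is invertible. Since $D_j/G$ is homogeneous of degree $0$ and the terms with $a_l=0$ vanish, Euler's identity gives $E\mathbf 1=0$. Hence $-\lambda\mathbf 1$ solves the system, and $v=-\lambda\mathbf 1$. Inserting this in the definition of $\lambda$ and using Euler's identity for $G$ gives $\lambda=-4\lambda$. So $\lambda=0$, $v=0$, and $\dot a_l=0$ for all $l$. Then $\dot\Gamma_j=0$ and $0=\dot P_j=\Gamma_j\xi_j$ for every $j$, and $\Gamma_j^2=D_jI$ with $D_j>0$ gives $\xi=0$.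
\end{proof}

\subsection{Three blocks: a lower bound for $G$}

For $q=2$ the function $G=g_{12}^2$ has zeros in $\mathcal{C}$. For $q=3$ it has none, and the reason is visible by hand. The equation $g_{lm}=0$ with $(a_l,a_m)\ne0$ says that both numbers are positive and that the ratio of the larger to the smaller is the root $\theta>1$ of $(1-\delta)(\theta^2+1)=2\theta$. If $a_1\ge a_2\ge a_3$, $a_1>0$, and all three factors vanish, then $a_1=\theta a_3$ and also $a_1=\theta a_2=\theta^2a_3$ with $a_3>0$, which is impossible.

We need a quantitative form that is uniform in $\delta$ and $q$. For $l\ne m$ let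
\[
s_{lm}=a_l^2+a_m^2,\qquad t_{lm}=|a_l-a_m|,\qquad\mu_{lm}=t_{lm}^2+\delta s_{lm},\qquad M=\sum_{l<m}\mu_{lm}^2 .
\]
Then $g_{lm}=-t_{lm}^2+\delta s_{lm}$, so $\mu_{lm}$ is the size $g_{lm}$ would have without cancellation. Suppressing indices,
\begin{equation}\label{eq:basic}
|g|\le\mu,\qquad t\le\sqrt\mu,\qquad\delta s\le\mu,\qquad\delta s\le\sqrt\delta\sqrt{s\mu},\qquad a_l+a_m\le\sqrt{2s},
\end{equation}
and $M>0$ on $\mathcal{C}$. From now on we assume $\delta\le\frac1{36}$.

\begin{lemma}\label{lem:G}
$G\ge c_1M$ on $\mathcal{C}$, with $c_1=\frac1{2400}$.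
\end{lemma}

\begin{proof}
Take any three of the numbers $a_l$ and rename them $a_1\ge a_2\ge a_3$. Write $t,s,\mu$ for $t_{13},s_{13},\mu_{13}$. We claim that
\begin{equation}\label{eq:triple}
\max\{|g_{12}|,|g_{23}|,|g_{13}|\}\ge\tfrac1{20}\mu .
\end{equation}
For $a_1=0$ both sides vanish. Let $a_1>0$ and suppose that \eqref{eq:triple} fails. From $t^2-\delta s\le|g_{13}|<\frac1{20}(t^2+\delta s)$ we get $t^2<\frac{21}{19}\delta s$, hence $\frac1{20}\mu<\frac2{19}\delta s$. As $s\le2a_1^2$ and $\delta\le\frac1{36}$, we have $t^2<\frac{42}{684}a_1^2<\frac1{16}a_1^2$, so $a_3>\frac34a_1$. Now $s_{12}\ge s$ and $s_{23}\ge2a_3^2\ge\frac98a_1^2\ge\frac9{16}s$, and one of the gaps $t_{12},t_{23}$ is at most $t/2$ because they add up to $t$. For that pair the factor is at least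
\[
-\tfrac14t^2+\tfrac9{16}\delta s>\bigl(\tfrac9{16}-\tfrac{21}{76}\bigr)\delta s>\tfrac14\delta s>\tfrac1{20}\mu ,
\]
a contradiction. This proves \eqref{eq:triple}.

Next, $\mu_{23}\le\mu$ since $t_{23}\le t$ and $s_{23}\le s$, and $\mu_{12}\le t^2+2\delta a_1^2\le2\mu$. So $\mu_{12}^2+\mu_{23}^2+\mu_{13}^2\le6\mu^2$, and \eqref{eq:triple} gives $g_{12}^2+g_{23}^2+g_{13}^2\ge\frac1{2400}(\mu_{12}^2+\mu_{23}^2+\mu_{13}^2)$. Sum over all triples; each pair occurs $q-2\ge1$ times on both sides.
\end{proof}

\subsection{Comparison of $D_j$ with $G$}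

The corrected and uncorrected factors differ by
\[
r_{jm}=\tilde g_{jm}-g_{jm}=(1-\delta-\tau)a_j^2-\delta a_m^2=\delta(\tau a_j^2-a_m^2),
\]
and $R_j=D_j-G=\sum_{m\ne j}r_{jm}(g_{jm}+\tilde g_{jm})$. Since $r_{jm}$ carries a factor $\delta$, one might hope that $p\to\infty$ suffices. It does not, because $G$ is itself small near the diagonal. At $a=(1,\dots,1)$ we have $g=2\delta$, $r=O(\delta^2)$ and $G=2q(q-1)\delta^2$, while $\partial_jr_{jm}=2\delta\tau$ and $\partial_mr_{jm}=-2\delta$ are as large as $g$. Thus $R_j=O(\delta^3)$, $\partial_jR_j=8(q-1)\delta^2+O(\delta^3)$, $\partial_mR_j=-8\delta^2+O(\delta^3)$ for $m\ne j$, and $\partial_l\log G=4/q$ by symmetry and Euler's identity. So $|\log(D_j/G)|_*\to8/q$ at this point as $\delta\to0$. Near the diagonal the gain comes from the small share of pairs that contain $j$. The quantity that captures both effects is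
\[
F_j=\frac\delta M\sum_{m\ne j}s_{jm}\mu_{jm},\qquad 0\le F_j\le1,
\]
where the upper bound follows from $\delta s\le\mu$.

\begin{lemma}\label{lem:ratio}
If $\sqrt\delta\le c_1/12$, then $D_j\ge G/2>0$ and $|\log(D_j/G)|_*\le176\,c_1^{-2}\sqrt{F_j}$ on $\mathcal{C}$.
\end{lemma}

\begin{proof}
We first estimate a single pair, using \eqref{eq:basic} and $\sqrt\delta\le\frac16$. From $\partial_lg_{lm}=-2(a_l-a_m)+2\delta a_l$,
\[
|g|_*\le2(a_l+a_m)t+2\delta s\le\bigl(2\sqrt2+\tfrac13\bigr)\sqrt{s\mu}\le5\sqrt{s\mu}.
\]
Writing $r_{jm}=\delta(a_j^2-a_m^2)-\delta(1-\tau)a_j^2$ and using $1-\tau\le2\delta$,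
\[
|r|\le\delta\sqrt{2s}\,t+2\delta^2s\le\bigl(\sqrt2+\tfrac13\bigr)\delta\sqrt{s\mu}\le2\delta\sqrt{s\mu}\le2\sqrt\delta\,\mu\le\mu ,
\]
and $|r|_*=2\delta(\tau a_j^2+a_m^2)\le2\delta s\le\sqrt{s\mu}$. Since $g+\tilde g=2g+r$, it follows that $|g+\tilde g|\le3\mu$ and $|g+\tilde g|_*\le11\sqrt{s\mu}$.

Summing over pairs, we get
\begin{align}
|R_j|&\le6\delta\sum_{m\ne j}s_{jm}^{1/2}\mu_{jm}^{3/2},\label{eq:R}\\
|R_j|_*&\le\sum_{m\ne j}\bigl(2\delta s\cdot3\mu+2\delta\sqrt{s\mu}\cdot11\sqrt{s\mu}\bigr)=28\,F_jM,\nonumber\\
|G|_*&\le\sum_{l<m}2\mu\cdot5\sqrt{s\mu}\le10\,\delta^{-1/2}M,\nonumber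
\end{align}
where the last step uses $s\le\mu/\delta$. The same inequality in \eqref{eq:R} and Lemma~\ref{lem:G} give $|R_j|\le6\sqrt\delta\,M\le6\sqrt\delta\,G/c_1\le G/2$, so $D_j\ge G/2>0$. The bound for $|G|_*$ loses a factor $\delta^{-1/2}$, and $|R_j|$ has to pay for it and still be small. The Cauchy--Schwarz inequality in \eqref{eq:R} does this:
\[
|R_j|\le6\delta\Bigl(\sum_{m\ne j}s_{jm}\mu_{jm}\Bigr)^{1/2}\Bigl(\sum_{m\ne j}\mu_{jm}^2\Bigr)^{1/2}\le6\delta\Bigl(\frac{F_jM}\delta\Bigr)^{1/2}M^{1/2}=6\sqrt\delta\,\sqrt{F_j}\,M .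
\]
Since $D_j/G=1+R_j/G\ge\frac12$ and $M\le G/c_1$,
\[
|\log(D_j/G)|_*=\frac{|R_j/G|_*}{1+R_j/G}\le2\Bigl(\frac{|R_j|_*}G+\frac{|R_j|\,|G|_*}{G^2}\Bigr)\le2\Bigl(\frac{28F_j}{c_1}+\frac{60\sqrt{F_j}}{c_1^2}\Bigr),
\]
and the right side is at most $176\,c_1^{-2}\sqrt{F_j}$ because $F_j\le1$ and $c_1\le1$.
\end{proof}

It remains to make $F_j$ uniformly small. Two points show what is needed. At $a=(1,\dots,1)$ all pairs contribute equally and $\mu=\delta s$, so $F_j=(q-1)/N=2/q$. At the point with $a_j=1$ and all other $a_m=0$, only pairs containing $j$ contribute, and $F_j=\delta/(1+\delta)$. The next lemma shows that every point behaves like one of these, according to whether block $j$ is negligible or dominant.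

\begin{lemma}\label{lem:F}
Let $0<\eta<1$ and $q-1\ge32/\eta$. Then $F_j^2\le\max\{3\eta,\,66\delta^2\}$ on $\mathcal{C}$.
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality and $\sum_{m\ne j}\mu_{jm}^2\le M$,
\[
F_j^2\le\frac{\delta^2}M\sum_{m\ne j}s_{jm}^2\le\frac{\delta^2}M\bigl(2(q-1)a_j^4+2Q\bigr),\qquad Q=\sum_la_l^4,
\]
where we used $s_{jm}^2\le2a_j^4+2a_m^4$.

Let $a_j^4\le\eta Q$. From $\mu\ge\delta s$ and $s_{lm}^2\ge a_l^4+a_m^4$ we get $M\ge\delta^2(q-1)Q$, so $F_j^2\le2\eta+\frac2{q-1}\le3\eta$.

Let $a_j^4>\eta Q$. An index $m\ne j$ with $a_m>a_j/2$ has $a_m^4>\eta Q/16$, so there are fewer than $16/\eta\le(q-1)/2$ of them. Each of the other indices $m\neq j$, at least $(q-1)/2$ in number, has $\mu_{jm}\ge t_{jm}^2\ge a_j^2/4$. Hence $M\ge\frac{q-1}{32}a_j^4$. Also $2Q<2a_j^4/\eta\le\frac{q-1}{16}a_j^4$. Therefore $F_j^2\le32\bigl(2+\frac1{16}\bigr)\delta^2=66\delta^2$.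
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $F_*=(c_1^2/176)^2$ and $\eta=F_*^2/4$; these are absolute constants. Choose $q_*\ge3$ so that $q-1\ge32/\eta$ and $2^{1-q(q-1)/2}\le F_*/9$ for all $q\ge q_*$. Let $q\ge q_*$ and let $p$ be divisible by $2^{q(q-1)/2}$. Then $\delta<2/p\le F_*/9$. Since $F_*/9\le(c_1/12)^2\le\frac1{36}$, Lemmas~\ref{lem:G} and~\ref{lem:ratio} apply, so $G>0$ and $D_j>0$ on $\mathcal{C}$. Lemma~\ref{lem:F} gives $F_j^2\le\max\{\frac34,\frac{66}{81}\}F_*^2<F_*^2$, and Lemma~\ref{lem:ratio} gives $|\log(D_j/G)|_*<176\,c_1^{-2}\sqrt{F_*}=1$. By Lemma~\ref{lem:jac}, $P$ is an $\mathcal{H}_5$-map on $\mathbb{R}^{pq}$. The remaining assertions are Theorem~\ref{thm:criterion}(c) and \eqref{eq:twosided} with $k=5$.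
\end{proof}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, Lemma 14.16.

\bibitem{Kalaj}
David Kalaj, \emph{A priori estimate of gradient of a solution to certain differential inequality and quasiconformal mappings}, arXiv:0712.3580 (2007).

\bibitem{Vaisala}
V\"ais\"al\"a, \emph{Lectures on $n$-dimensional quasiconformal mappings}.

\end{thebibliography}
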